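\title{Wide coreflective subcategories of Kronecker modules\\ that pure-injective modules do not detect}

\begin{abstract}
Let $\Lambda$ be the Kronecker algebra over an algebraically closed field $k$. We show that the category of all $\Lambda$-modules has wide coreflective subcategories that are not the left $\operatorname{Hom}$- and $\operatorname{Ext}^1$-orthogonal of any class of pure-injective modules. The examples are generated by modules $L_h$ of rational functions on the projective line whose pole orders are bounded by a function $h$ with finite values and infinite sum. No nonzero pure-injective module is orthogonal to such an $L_h$, while an explicit nonzero module is. We obtain $2^{|k|}$ pairwise incomparable subcategories of this kind, and we determine for which bounds $h$, infinite values allowed, the subcategory generated by $L_h$ is the orthogonal of a collection of indecomposable pure-injective modules.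
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field and let $\Lambda$ be the Kronecker algebra over $k$, the path algebra of the quiver with two vertices and two parallel arrows between them. A left $\Lambda$-module is a representation $Y=(Y_1,Y_2;\alpha,\beta)$: two $k$-vector spaces of arbitrary dimension and two linear maps $\alpha,\beta\colon Y_1\to Y_2$. We write $\Lambda\text{-}\mathrm{Mod}$ for the category of all left $\Lambda$-modules. Subcategories are full and closed under isomorphisms.

A subcategory $\mathcal X$ of $\Lambda\text{-}\mathrm{Mod}$ is \emph{wide} if it is closed under kernels, cokernels and extensions; it is then an abelian category whose exact sequences are exact sequences of modules. It is \emph{coreflective} if the inclusion $\mathcal X\hookrightarrow\Lambda\text{-}\mathrm{Mod}$ has a right adjoint. Concretely, every module $N$ then has a best approximation from $\mathcal X$: a map $r(N)\to N$ with $r(N)\in\mathcal X$ through which every map $X\to N$ with $X\in\mathcal X$ factors uniquely. For modules $A,Y$ write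
$$A\perp Y\quad\text{if}\quad \operatorname{Hom}_\Lambda(A,Y)=0=\operatorname{Ext}^1_\Lambda(A,Y),$$
and for a collection $\mathcal P$ of modules put
$${}^{\perp_{0,1}}\mathcal P=\{X\in\Lambda\text{-}\mathrm{Mod}\mid X\perp Y\text{ for all }Y\in\mathcal P\},\qquad {}^{\perp_{0,1}}\emptyset=\Lambda\text{-}\mathrm{Mod}.$$

A class ${}^{\perp_{0,1}}\mathcal P$ is wide and closed under coproducts (Lemma~\ref{lem:closure}), and a wide coreflective subcategory has the same closure properties (Remark~\ref{rem:smallest}). It is therefore natural to try to describe wide coreflective subcategories by test modules $\mathcal P$, and to ask how small a supply of test modules suffices. The first examples need only finite-dimensional ones. Let $I=(k,0)$, let $S_\lambda=(k,k;1,\lambda)$ for $\lambda\in k$, let $S_\infty=(k,k;0,1)$, and for $n\ge0$ let $P_n$ consist of the polynomials in $x$ of degree $\le n-1$ and those of degree $\le n$, with $\alpha$ the inclusion and $\beta$ multiplication by $x$. Thus $P_0=(0,k)$. We shall see in Sections~\ref{sec:prelim} and~\ref{sec:boundary} that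
\begin{itemize}
\item ${}^{\perp_{0,1}}\{I\}$ consists of the modules with $X_1=0$, and ${}^{\perp_{0,1}}\{I,P_0\}=0$;
\item ${}^{\perp_{0,1}}\{P_{n-1}\}$ consists of the coproducts of copies of $P_n$, for $n\ge1$;
\item ${}^{\perp_{0,1}}\{S_\infty\}$ consists of the modules with $\alpha$ bijective, that is, of the modules $(V,V;1,x)$ given by $k[x]$-modules $V$.
\end{itemize}
The pure-injective modules, recalled in Section~\ref{sec:prelim}, form a class that contains all finite-dimensional and all injective modules. The following question is posed in~\cite{AHS}.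

\medskip
\noindent\textbf{Question.} \emph{Are there wide coreflective subcategories of $\Lambda\text{-}\mathrm{Mod}$ that are not of the form ${}^{\perp_{0,1}}\mathcal P$ for a collection $\mathcal P$, possibly empty, of indecomposable pure-injective modules?}
\medskip

The examples above suggest the answer no. The answer is yes, even if decomposable pure-injective modules are allowed as test modules. To state the results we need a family of modules and a way to generate a subcategory from a module.

Let $K=k(x)$ and $\mathbb P^1(k)=k\cup\{\infty\}$. For $\lambda\in k$ let $v_\lambda(f)$ be the order of vanishing of $f\in K$ at $\lambda$, let $v_\infty(f/g)=\deg g-\deg f$ for nonzero polynomials $f,g$, and let $v_p(0)=+\infty$. For a function $h\colon\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ define a module $L_h=(L_1,L_2;\alpha,\beta)$ by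
$$L_2=\{f\in K: v_p(f)\ge-h(p)\text{ for all }p\},\qquad L_1=\{f\in L_2: v_\infty(f)\ge1-h(\infty)\},$$
with $\alpha$ the inclusion and $\beta$ multiplication by $x$. So $h(p)$ bounds the order of the pole at $p$, the condition at $p$ is void if $h(p)=\infty$, and $L_1$ consists of those $f\in L_2$ with $xf\in L_2$. A function $h\colon k\to\mathbb N_0$ is extended by $h(\infty)=0$. We write $\sum h$ for the sum of all values of $h$, $\operatorname{supp}h$ for the set of points where $h>0$, and $\delta_p$ for the indicator function of the point $p$. For example, $L_{n\delta_\infty}=P_n$.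

For a module $M$ let $\mathcal X(M)$ be the smallest class of modules that contains $M$ and is closed under isomorphisms, kernels, cokernels, extensions and set-indexed coproducts.

\begin{theorem}\label{thm:main}
Let $h\colon k\to\mathbb N_0$ satisfy $\sum h=\infty$; for example, let $h$ be the indicator function of $\{\lambda_1,\lambda_2,\dots\}$ for distinct $\lambda_i\in k$. Then $\mathcal X(L_h)$ is a wide coreflective subcategory of $\Lambda\text{-}\mathrm{Mod}$, and it is not of the form ${}^{\perp_{0,1}}\mathcal P$ for any class $\mathcal P$, possibly empty, of pure-injective modules.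
\end{theorem}

An algebraically closed field is infinite, so such functions $h$ exist and the question has a positive answer. The next theorem shows that the examples are numerous.

\begin{theorem}\label{thm:many}
For $h,h'\colon k\to\mathbb N_0$ with infinite sums write $h\sim h'$ if $h-h'$ has finite support and $\sum(h-h')=0$. Then
$$L_{h'}\in\mathcal X(L_h)\iff L_{h'}\cong L_h\iff h\sim h'.$$
Hence the categories $\mathcal X(L_h)$ of Theorem~\ref{thm:main} for inequivalent $h$ are pairwise incomparable under inclusion, and there are $2^{|k|}$ of them.
\end{theorem}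

The last theorem shows that both hypotheses of Theorem~\ref{thm:main}, finite values and infinite sum, are needed.

\begin{theorem}\label{thm:boundary}
For $h\colon\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$, the category $\mathcal X(L_h)$ is of the form ${}^{\perp_{0,1}}\mathcal P$ with $\mathcal P$ a collection of indecomposable pure-injective modules if and only if $\sum h<\infty$ or $h(p)=\infty$ for some $p$. In the last case $\mathcal X(L_h)={}^{\perp_{0,1}}\{S_p:h(p)=\infty\}$.
\end{theorem}

Theorem~\ref{thm:main} rests on three facts. First, if $Y$ is pure-injective and $L_h\perp Y$, then $Y=0$ (Section~\ref{sec:pi}). So the only class ${}^{\perp_{0,1}}\mathcal P$ with $\mathcal P$ pure-injective that contains $L_h$ is the whole module category. Second, there is a nonzero module $E$ with $L_h\perp E$ (Section~\ref{sec:E}), so $\mathcal X(L_h)$ is a proper subcategory. Third, $\mathcal X(M)$ is coreflective for every $M$ (Section~\ref{sec:coref}). The tension between the first two facts is the heart of the matter; Section~\ref{sec:simple} exhibits it by hand for functions with simple poles.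

\section{Orthogonality and pure-injective modules}\label{sec:prelim}

\subsection*{Computing $\operatorname{Hom}$ and $\operatorname{Ext}^1$}
The algebra $\Lambda$ has the $k$-basis $\varepsilon_1,\varepsilon_2,\alpha,\beta$, where $\varepsilon_i$ is the idempotent of the vertex $i$, and $Y_i=\varepsilon_iY$ for a module $Y$. Every module $A$, of any dimension, has the standard projective resolution
$$0\to(\Lambda\varepsilon_2\otimes_kA_1)^2\to(\Lambda\varepsilon_1\otimes_kA_1)\oplus(\Lambda\varepsilon_2\otimes_kA_2)\to A\to0 .$$
Hence $\Lambda$ is hereditary: $\operatorname{Ext}^2=0$, and submodules of projective modules are projective. In particular, if $A'\subseteq A$ is a submodule, then $\operatorname{Ext}^1(A,Y)\to\operatorname{Ext}^1(A',Y)$ is surjective. Applying $\operatorname{Hom}(-,Y)$ to the resolution gives the exact sequence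
\begin{equation}\label{eq:std}
\begin{split}
0\to\operatorname{Hom}(A,Y)\to\operatorname{Hom}_k(A_1,Y_1)\oplus\operatorname{Hom}_k(A_2,Y_2)&\xrightarrow{\ d\ }\operatorname{Hom}_k(A_1,Y_2)^2\\
&\to\operatorname{Ext}^1(A,Y)\to0,
\end{split}
\end{equation}
where $d=(d',d'')$ is given by $d'(\varphi_1,\varphi_2)=\varphi_2\alpha-\alpha\varphi_1$ and $d''(\varphi_1,\varphi_2)=\beta\varphi_1-\varphi_2\beta$. So $A\perp Y$ if and only if $d$ is bijective. For $Y=I$ the target of $d$ is zero, so $\operatorname{Hom}(A,I)=A_1^*$ and $\operatorname{Ext}^1(A,I)=0$, where $V^*=\operatorname{Hom}_k(V,k)$. If $A_1=0$, then $\operatorname{Hom}(A,P_0)=A_2^*$. This proves the first item of the list in the introduction.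

We shall often eliminate half of the equations.

\medskip
\noindent\textbf{Elimination.} \emph{Let $d=(d',d'')\colon V\to V'\oplus V''$ be linear with $d'$ surjective. Then $\ker d$ and $\operatorname{coker}d$ are isomorphic to the kernel and cokernel of $d''|_{\ker d'}$.} For the kernel this is the definition. For the cokernel, the map $V''\to\operatorname{coker}d$ is surjective because $d'$ is, and its kernel is $d''(\ker d')$. The same holds with the roles of $d'$ and $d''$ exchanged.
\medskip

For a module $Y$ and $p\in\mathbb P^1(k)$ define $\theta_p\colon Y_1\to Y_2$ by $\theta_\lambda=\beta-\lambda\alpha$ for $\lambda\in k$ and $\theta_\infty=\alpha$. The modules $S_p$ test whether $\theta_p$ is bijective.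

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(a)] For $\mu\in k$, the spaces $\operatorname{Hom}(S_\mu,Y)$ and $\operatorname{Ext}^1(S_\mu,Y)$ are isomorphic to the kernel and cokernel of $\theta_\mu\colon Y_1\to Y_2$.
\item[(b)] For $q\in\mathbb P^1(k)$, we have $X\perp S_q$ if and only if $\theta_q\colon X_1\to X_2$ is bijective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $y=\varphi_1(1)$ and $u=\varphi_2(1)$, the map $d$ is $(y,u)\mapsto(u-\alpha y,\ \beta y-\mu u)$. The first component is surjective with kernel $\{u=\alpha y\}$, on which the second component is $\theta_\mu y$.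

(b) Here $\varphi_i\in X_i^*$. For $q=\lambda\in k$ we have $d(\varphi_1,\varphi_2)=(\varphi_2\alpha-\varphi_1,\ \lambda\varphi_1-\varphi_2\beta)$; the first component is surjective with kernel $\{\varphi_1=\varphi_2\alpha\}$, on which the second is $-\varphi_2\theta_\lambda$. For $q=\infty$ we have $d(\varphi_1,\varphi_2)=(\varphi_2\alpha,\ \varphi_1-\varphi_2\beta)$; the second component is surjective with kernel $\{\varphi_1=\varphi_2\beta\}$, on which the first is $\varphi_2\theta_\infty$. So $X\perp S_q$ if and only if $\theta_q^*\colon X_2^*\to X_1^*$ is bijective, and a linear map is bijective if and only if its dual is.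
\end{proof}

\begin{lemma}\label{lem:closure}
For every class $\mathcal P$ of modules, ${}^{\perp_{0,1}}\mathcal P$ is closed under kernels, cokernels, extensions, coproducts and direct summands. In particular, if $M\perp N$, then $\mathcal X(M)\subseteq{}^{\perp_{0,1}}\{N\}$.
\end{lemma}

\begin{proof}
It suffices to treat $\mathcal P=\{N\}$. Closure under extensions follows from the long exact sequence, and closure under coproducts holds because $\operatorname{Hom}(-,N)$ and $\operatorname{Ext}^1(-,N)$ turn coproducts into products, by~\eqref{eq:std}. Let $f\colon X\to X'$ be a map with $X\perp N$ and $X'\perp N$, and let $Z$, $B$, $C$ be its kernel, image and cokernel. Then $\operatorname{Hom}(B,N)$ embeds in $\operatorname{Hom}(X,N)=0$, and $\operatorname{Ext}^1(B,N)$ is a quotient of $\operatorname{Ext}^1(X',N)=0$ because $\Lambda$ is hereditary. So $B\perp N$. The sequence $0\to Z\to X\to B\to0$ gives the exact sequences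
$$\operatorname{Hom}(X,N)\to\operatorname{Hom}(Z,N)\to\operatorname{Ext}^1(B,N),\qquad \operatorname{Ext}^1(X,N)\to\operatorname{Ext}^1(Z,N)\to0,$$
so $Z\perp N$. The sequence $0\to B\to X'\to C\to0$ gives the exact sequences
$$0\to\operatorname{Hom}(C,N)\to\operatorname{Hom}(X',N),\qquad \operatorname{Hom}(B,N)\to\operatorname{Ext}^1(C,N)\to\operatorname{Ext}^1(X',N),$$
so $C\perp N$. A direct summand is the kernel of an idempotent endomorphism.
\end{proof}

\subsection*{Pure-injective modules}
A short exact sequence of left $\Lambda$-modules is \emph{pure} if it stays exact under $N\otimes_\Lambda-$ for every right module $N$. A module $Y$ is \emph{pure-injective} if $\operatorname{Hom}(-,Y)$ takes pure exact sequences to exact sequences. We use two facts.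

First, finite-dimensional modules are pure-injective. Indeed, such a module is $Y=N^*$ for the right module $N=Y^*$, and $\operatorname{Hom}(-,N^*)\cong(N\otimes_\Lambda-)^*$.

Second, pure-injective modules are \emph{algebraically compact}~\cite{Warfield}. Consider a system of linear equations $\sum_i r_{ji}z_i=c_j$ $(j\in J)$, in any number of unknowns $z_i$, with coefficients $r_{ji}\in\Lambda$, finitely many of them nonzero for each $j$, and constants $c_j\in Y$. If $Y$ is pure-injective and every finite subsystem has a solution in $Y$, then the whole system has a solution in $Y$. This also applies to systems whose unknowns are required to lie in $Y_1$ or in $Y_2$, since $z\in Y_i$ is the linear equation $(1-\varepsilon_i)z=0$.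

\section{The modules of rational functions}\label{sec:L}

If $h'\le h$, then $L_{h'}$ is a submodule of $L_h$. Different bounds can give isomorphic modules, because multiplication by a rational function moves poles from one point to another.

\begin{lemma}\label{lem:move}
Let $h,h'\colon\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ satisfy $h'=h+m$, where $m\colon\mathbb P^1(k)\to\mathbb Z$ has finite support and $\sum m=0$. Then $L_h\cong L_{h'}$. In particular, $L_h\cong P_n$ if $\sum h=n<\infty$.
\end{lemma}

\begin{proof}
Let $g=\prod_{\lambda\in k}(x-\lambda)^{-m(\lambda)}$. Then $v_\lambda(g)=-m(\lambda)$ for $\lambda\in k$, and $v_\infty(g)=\sum_{\lambda\in k}m(\lambda)=-m(\infty)$. So multiplication by $g$ maps the two components of $L_h$ bijectively onto those of $L_{h'}$, and it commutes with the inclusion and with multiplication by $x$. For the last claim take $m=n\delta_\infty-h$.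
\end{proof}

For the rest of this section let $h\colon k\to\mathbb N_0$ and put
$$B_h=\{(\lambda,s):\lambda\in k,\ 1\le s\le h(\lambda)\},\qquad e_{\lambda,s}=(x-\lambda)^{-s}.$$
Since $k$ is algebraically closed, partial fraction decomposition says that the monomials $x^j$ $(j\ge0)$ and the functions $e_{\lambda,s}$ $(\lambda\in k,\ s\ge1)$ form a basis of $K$. As $h(\infty)=0$, the space $L_1$ has the basis $e_b$ $(b\in B_h)$, and $L_2=L_1\oplus k\cdot1$. With $e_{\lambda,0}=1$ the structure is given by
\begin{equation}\label{eq:xe}
x\,e_{\lambda,s}=\lambda e_{\lambda,s}+e_{\lambda,s-1}.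
\end{equation}
If $\sum h=\infty$, then $L_h$ is the union of the finite-dimensional submodules $L_{h_0}$ with $h_0\le h$ and $\sum h_0<\infty$, and by Lemma~\ref{lem:move} the isomorphism type of $L_{h_0}$ depends only on the number $\sum h_0$. The finite pieces of $L_h$ do not remember where the poles are.

\begin{lemma}\label{lem:quot}
Let $h_1\le h_2$ be functions $k\to\mathbb N_0$. Then $L_{h_2}/L_{h_1}=\bigoplus_\lambda Q_\lambda$, where $Q_\lambda=(V_\lambda,V_\lambda;1,x)$ and $V_\lambda$ has as a basis the classes of the $e_{\lambda,s}$ with $h_1(\lambda)<s\le h_2(\lambda)$. If $Q_\mu\ne0$, then multiplication by $x-\mu$ is an endomorphism of $Q_\mu$ with cokernel $S_\mu$. If $h(\mu)\ge1$, then $L_h/L_{h-\delta_\mu}\cong S_\mu$.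
\end{lemma}

\begin{proof}
In both degrees the quotient has as a basis the classes of the $e_{\lambda,s}$ with $h_1(\lambda)<s\le h_2(\lambda)$; in degree $2$ the function $1$ lies in $L_{h_1}$. By~\eqref{eq:xe}, $x-\lambda$ lowers the index $s$ by one and sends the class with $s=h_1(\lambda)+1$ to zero. So each $V_\lambda$ is stable under $x$, and $V_\mu/(x-\mu)V_\mu$ is spanned by the class of $e_{\mu,h_2(\mu)}$, on which $x$ acts as $\mu$. In the last claim $V_\mu$ is one-dimensional and the other $V_\lambda$ vanish.
\end{proof}

The basis turns $\operatorname{Hom}(L_h,Y)$ and $\operatorname{Ext}^1(L_h,Y)$ into a system of linear equations in $Y$, with one equation for each element of $B_h$ and one unknown $u$ that couples the equations at different points $\lambda$.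

\begin{lemma}\label{lem:D}
For every module $Y$, the spaces $\operatorname{Hom}(L_h,Y)$ and $\operatorname{Ext}^1(L_h,Y)$ are isomorphic to the kernel and cokernel of
$$D_h\colon Y_2\times Y_1^{B_h}\to Y_2^{B_h},\qquad (u,(y_{\lambda,s}))\mapsto\bigl(\theta_\lambda y_{\lambda,s}-\alpha y_{\lambda,s-1}\bigr)_{(\lambda,s)\in B_h},$$
where the symbol $\alpha y_{\lambda,0}$ stands for $u$.
\end{lemma}

\begin{proof}
Take $A=L_h$ in~\eqref{eq:std}. Since $\alpha\colon L_1\to L_2$ is injective, every linear map $L_1\to Y_2$ has the form $\varphi_2\alpha$, so $d'$ is surjective and we may eliminate it. An element of $\ker d'$ is given by arbitrary elements $y_b=\varphi_1(e_b)\in Y_1$ and $u=\varphi_2(1)\in Y_2$, with $\varphi_2(e_b)=\alpha y_b$. By~\eqref{eq:xe}, its image under $d''$ sends $e_{\lambda,s}$ to $\beta y_{\lambda,s}-\lambda\alpha y_{\lambda,s}-\varphi_2(e_{\lambda,s-1})$.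
\end{proof}

\section{The case of simple poles}\label{sec:simple}

Let $\lambda_1,\lambda_2,\dots$ be distinct elements of $k$ and let $h$ be the indicator function of $\{\lambda_1,\lambda_2,\dots\}$. Then $L_h$ has the basis $e_i=(x-\lambda_i)^{-1}$ in degree $1$ and the basis $f_i=(x-\lambda_i)^{-1}$, $1$ in degree $2$, with $\alpha e_i=f_i$ and $\beta e_i=\lambda_if_i+1$. By Lemma~\ref{lem:D}, $L_h\perp Y$ means that for all $b_1,b_2,\ldots\in Y_2$ the system
\begin{equation}\label{eq:simple}
\theta_{\lambda_i}y_i=u+b_i\qquad(i\ge1)
\end{equation}
has a unique solution with $u\in Y_2$ and $y_i\in Y_1$. We look for a nonzero $Y$ with this property.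

With only $n$ points $\lambda_1,\dots,\lambda_n$, the module $L_h$ is isomorphic to $P_n$, and the list in the introduction offers the candidate $Y=P_{n-1}$. We rewrite it in terms of the points. Evaluation at $\lambda_1,\dots,\lambda_n$ identifies the polynomials of degree $\le n-1$ with $k^n$. By Lagrange interpolation, the coefficient of $x^{n-1}$ becomes the linear form $\ell(a)=\sum_ia_i\prod_{j\ne i}(\lambda_i-\lambda_j)^{-1}$, which is nonzero on each unit vector. The polynomials of degree $\le n-2$ become the hyperplane $\ker\ell$. So
$$P_{n-1}\cong\bigl(\ker\ell,\ k^n;\ \mathrm{incl},\ \operatorname{diag}(\lambda_1,\dots,\lambda_n)\bigr).$$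
This description makes sense for infinitely many points. Let $A=k^{\mathbb N}$ be the space of all sequences, with unit vectors $\eta_i$, and let $x$ act on $A$ by $\operatorname{diag}(\lambda_1,\lambda_2,\dots)$. Choose a linear form $\ell$ on $A$ with $\ell(\eta_i)\ne0$ for all $i$, and put $H=\ker\ell$ and $E=(H,A;\mathrm{incl},x)$.

\emph{The module $E$ is orthogonal to $L_h$.} In $E$ the $i$-th equation of~\eqref{eq:simple} reads $(x-\lambda_i)y_i=u+b_i$. Its $i$-th coordinate is $0=u_i+(b_i)_i$. So the equations together determine all coordinates of $u$, and the resulting sequence lies in $A$ because $A$ is the full product. For $j\ne i$ the $j$-th coordinate gives $(y_i)_j=(u+b_i)_j/(\lambda_j-\lambda_i)$. The coordinate $(y_i)_i$ is left free by the equation, and the condition $\ell(y_i)=0$ determines it, because $\ell(\eta_i)\ne0$. So~\eqref{eq:simple} has exactly one solution.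

\emph{The module $E$ is not algebraically compact.} Consider the system
\begin{equation}\label{eq:escape}
(x-\lambda_i)y_i=u\quad(i\ge1),\qquad (x-\lambda_1)z=y_1+\eta_1
\end{equation}
with $u\in A$ and $y_i,z\in H$. It has no solution: the first equations force $u=0$ and $y_1=0$, and $\eta_1\notin(x-\lambda_1)A$. Now keep only the equations with $i\le n$ and the last one. Take $u=c\,\eta_{n+1}$ with $c\in k$. The equations with $i\le n$ have unique solutions $y_i\in H$, and
$$y_1=\frac{c}{\lambda_{n+1}-\lambda_1}\Bigl(\eta_{n+1}-\frac{\ell(\eta_{n+1})}{\ell(\eta_1)}\,\eta_1\Bigr).$$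
For a suitable $c$ the first coordinate of $y_1$ is $-1$. Then $y_1+\eta_1\in(x-\lambda_1)A$, and the free coordinate $z_1$ is chosen so that $\ell(z)=0$. So every finite subsystem is solvable, by a solution that borrows a point $\lambda_{n+1}$ not yet used.

The finite solvability of~\eqref{eq:escape} is not special to $E$. The left-hand side of the system is $D_{h+\delta_{\lambda_1}}$, which belongs to the module with a double pole allowed at $\lambda_1$. A finite part of it belongs to a module $P_{n+1}$, which is also a submodule of $L_h$, so it is solvable in every $Y$ with $\operatorname{Ext}^1(L_h,Y)=0$. In a pure-injective $Y$ the whole system is then solvable, and this forces $Y=0$, as we show next.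

\section{No pure-injective module is orthogonal to $L_h$}\label{sec:pi}

A pure-injective module sees only the finite pieces of the system $D_h$, and these do not remember the positions of the poles.

\begin{lemma}\label{lem:blind}
Let $h\colon k\to\mathbb N_0$ with $\sum h=\infty$, and let $Y$ be pure-injective with $\operatorname{Ext}^1(L_h,Y)=0$. Then $\operatorname{Ext}^1(L_{h'},Y)=0$ for every $h'\colon k\to\mathbb N_0$.
\end{lemma}

\begin{proof}
Let $n\ge0$. Since $\sum h=\infty$, there is $h_1\le h$ with $\sum h_1=n$, and $P_n\cong L_{h_1}\subseteq L_h$ by Lemma~\ref{lem:move}. As $\Lambda$ is hereditary, $\operatorname{Ext}^1(P_n,Y)$ is a quotient of $\operatorname{Ext}^1(L_h,Y)$. Hence $\operatorname{Ext}^1(P_n,Y)=0$ for all $n$.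

By Lemma~\ref{lem:D} we must solve $D_{h'}(u,(y_b))=(c_b)$ for given $c_b\in Y_2$. This is a system of linear equations, each with at most two unknowns, in $u\in Y_2$ and $y_b\in Y_1$. Finitely many of the equations have their indices in $B_{h_0}$ for some $h_0\le h'$ with $\sum h_0<\infty$. The equations with indices in $B_{h_0}$ form the system $D_{h_0}(u,(y_b))=(c_b)_{b\in B_{h_0}}$. It is solvable because $\operatorname{coker}D_{h_0}\cong\operatorname{Ext}^1(L_{h_0},Y)$ and $L_{h_0}\cong P_n$ for $n=\sum h_0$; the remaining unknowns are set to zero. By algebraic compactness the whole system is solvable.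
\end{proof}

\begin{proposition}\label{prop:pi}
Let $h\colon k\to\mathbb N_0$ with $\sum h=\infty$. If $Y$ is pure-injective and $L_h\perp Y$, then $Y=0$.
\end{proposition}

\begin{proof}
Let $\mu\in\operatorname{supp}h$. We show that $\theta_\mu\colon Y_1\to Y_2$ is bijective, using that $S_\mu$ appears both as a quotient of $L_h$ and as the cokernel of an enlargement of $L_h$ (Lemma~\ref{lem:quot}). The epimorphism $L_h\to S_\mu$ embeds $\operatorname{Hom}(S_\mu,Y)$ in $\operatorname{Hom}(L_h,Y)=0$. The sequence $0\to L_h\to L_{h+\delta_\mu}\to S_\mu\to0$ gives the exact sequence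
$$\operatorname{Hom}(L_h,Y)\to\operatorname{Ext}^1(S_\mu,Y)\to\operatorname{Ext}^1(L_{h+\delta_\mu},Y),$$
whose first term vanishes by hypothesis and whose last term vanishes by Lemma~\ref{lem:blind}. So $S_\mu\perp Y$, and $\theta_\mu$ is bijective by Lemma~\ref{lem:S}(a).

Now let $u\in Y_2$. For $\lambda\in\operatorname{supp}h$ put $y_{\lambda,1}=\theta_\lambda^{-1}u$ and, recursively, $y_{\lambda,s}=\theta_\lambda^{-1}\alpha y_{\lambda,s-1}$ for $2\le s\le h(\lambda)$. Then $(u,(y_{\lambda,s}))$ lies in $\ker D_h\cong\operatorname{Hom}(L_h,Y)=0$, so $u=0$. Hence $Y_2=0$. The support of $h$ is not empty, and $\theta_\mu$ is injective for $\mu\in\operatorname{supp}h$, so $Y_1=0$.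
\end{proof}

The hypothesis $\sum h=\infty$ enters in Lemma~\ref{lem:blind}, where it provides submodules $P_n\subseteq L_h$ for all $n$. If $1\le\sum h=n<\infty$, the proposition fails: $L_h\cong P_n$ is orthogonal to the finite-dimensional module $P_{n-1}$ (Proposition~\ref{prop:Pn}).

\section{A nonzero module orthogonal to $L_h$}\label{sec:E}

We extend the module $E$ of Section~\ref{sec:simple} to poles of higher order. At a point $\lambda$ with $h(\lambda)=n$ the system $D_h$ has a chain of $n$ equations. To let this chain determine the $\lambda$-component of $u$, we replace the factor $k$ of the product by a space on which $x-\lambda$ is nilpotent of order $n$.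

Let $h\colon k\to\mathbb N_0$ be nonzero. For $\lambda\in\operatorname{supp}h$ let $R_\lambda=k[t]/(t^{h(\lambda)})$, a $k[x]$-module on which $x$ acts as $\lambda+t$, and put
$$A=\prod_{\lambda\in\operatorname{supp}h}R_\lambda .$$
For $\mu\ne\lambda$ the element $x-\mu$ acts on $R_\lambda$ as the unit $(\lambda-\mu)+t$. So if $A^\mu$ denotes the product of the $R_\lambda$ with $\lambda\ne\mu$, then $x-\mu$ acts bijectively on $A^\mu$, with an inverse that acts componentwise. We regard each $R_\lambda$ as a subspace of $A$. A linear form $\ell\colon A\to k$ is \emph{admissible} if it is nonzero on the element $t^{h(\lambda)-1}\in R_\lambda$ for each $\lambda\in\operatorname{supp}h$. These elements are linearly independent, so admissible forms exist. For admissible $\ell$ put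
$$H=\ker\ell,\qquad E_{h,\ell}=(H,A;\mathrm{incl},x).$$

\begin{proposition}\label{prop:E}
Let $h\colon k\to\mathbb N_0$ be nonzero, let $\ell$ be admissible and let $E=E_{h,\ell}$. Then $E\ne0$ and $L_h\perp E$. Moreover, $S_\mu\not\perp E$ for every $\mu\in k$.
\end{proposition}

\begin{proof}
We have $E\ne0$ because $A\ne0$. By Lemma~\ref{lem:D} we must show that for all $(b_{\lambda,s})\in A^{B_h}$ there are unique $u\in A$ and $y_{\lambda,s}\in H$ with
\begin{equation}\label{eq:E}
(x-\lambda)y_{\lambda,s}=y_{\lambda,s-1}+b_{\lambda,s}\quad((\lambda,s)\in B_h),\qquad y_{\lambda,0}=u .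
\end{equation}
We first solve in $A$ and then impose the conditions $\ell(y_{\lambda,s})=0$.

Fix $\lambda\in\operatorname{supp}h$, put $n=h(\lambda)$, and write $A=R_\lambda\times A^\lambda$. For $a\in A$ let $a_\lambda$ be its component in $R_\lambda$. The $R_\lambda$-components of the equations at $\lambda$ read $(y_{\lambda,s-1})_\lambda=t\,(y_{\lambda,s})_\lambda-(b_{\lambda,s})_\lambda$. Starting from $r=(y_{\lambda,n})_\lambda$ and descending, we find that they are equivalent to
\begin{equation}\label{eq:Esol}
(y_{\lambda,s})_\lambda=t^{n-s}r-\sum_{j=s+1}^nt^{j-s-1}(b_{\lambda,j})_\lambda\qquad(0\le s\le n-1).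
\end{equation}
Since $t^n=0$, the case $s=0$ does not involve $r$ and says
$$u_\lambda=-\sum_{j=1}^nt^{j-1}(b_{\lambda,j})_\lambda .$$
So $u$ is uniquely determined, and we define $u\in A$ by this formula for all $\lambda\in\operatorname{supp}h$. With this $u$, the $A^\lambda$-components of $y_{\lambda,1},\dots,y_{\lambda,n}$ are determined recursively by~\eqref{eq:E}, since $x-\lambda$ is bijective on $A^\lambda$. The $R_\lambda$-components are given by~\eqref{eq:Esol} with $r\in R_\lambda$ arbitrary.

The conditions $\ell(y_{\lambda,s})=0$ for $1\le s\le n$ now read $\ell(t^{n-s}r)=\gamma_s$, with scalars $\gamma_s$ that do not depend on $r$. Write $r=\sum_{j<n}r_jt^j$ with $r_j\in k$. Then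
$$\ell(t^{n-s}r)=r_{s-1}\,\ell(t^{n-1})+\sum_{j<s-1}r_j\,\ell(t^{n-s+j}),$$
because $t^{n-s+j}=0$ for $j\ge s$. This is a triangular system for $r_0,\dots,r_{n-1}$ with diagonal entries $\ell(t^{n-1})\ne0$. So $r$ exists and is unique. The unknowns at different points $\lambda$ are coupled only through $u$, so~\eqref{eq:E} has exactly one solution, and $L_h\perp E$.

For the last claim we show that $\theta_\mu=x-\mu\colon H\to A$ is not surjective and use Lemma~\ref{lem:S}(a). If $\mu\in\operatorname{supp}h$, the image lies in $\{a\in A:a_\mu\in tR_\mu\}\ne A$. If $\mu\notin\operatorname{supp}h$, then $x-\mu$ is bijective on $A$, and $H\ne A$ because $\ell\ne0$; so $(x-\mu)H\ne A$.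
\end{proof}

\begin{remark}\label{rem:E}
Admissibility is necessary. If $\ell$ vanishes on $t^{h(\lambda)-1}\in R_\lambda$, this element lies in $H$ and is killed by $x-\lambda$. It then gives a nonzero map from $S_\lambda$, and hence from $L_h$, to $(H,A;\mathrm{incl},x)$. Note also two consequences of the proposition. If $\sum h=\infty$, then $E$ is not pure-injective, by Proposition~\ref{prop:pi}. And $S_\mu\notin\mathcal X(L_h)$ for all $\mu\in k$, by Lemma~\ref{lem:closure}, although $S_\mu$ is a quotient of $L_h$ when $\mu\in\operatorname{supp}h$.
\end{remark}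

\section{The subcategory generated by a module is coreflective}\label{sec:coref}

The class $\mathcal X(M)$ has the following description, which also shows that it exists. A module $X$ lies in $\mathcal X(M)$ if and only if there are an ordinal $\gamma$ and modules $(X_i)_{i\le\gamma}$ with $X_\gamma\cong X$ such that each $X_i$ is isomorphic to $M$, to a kernel or cokernel of a map between two earlier $X_j$, to an extension of two earlier $X_j$, or to a coproduct of a set-indexed family of earlier $X_j$, repetitions allowed. Concatenating such derivations shows that this class has the required closure properties, and by transfinite induction it lies in every class that contains $M$ and has them.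

Two difficulties arise in constructing the approximation $r(N)\to N$. The class $\mathcal X(M)$ is not a set, so one cannot sum over all maps from its objects to $N$; we show that a set of small objects suffices. And $\mathcal X(M)$ need not be closed under quotients (Remark~\ref{rem:E}), so $r(N)$ cannot be taken to be a submodule of $N$; we divide out only that part of the kernel which lies in $\mathcal X(M)$.

\begin{proposition}\label{prop:coref}
For every module $M$, the subcategory $\mathcal X=\mathcal X(M)$ is wide and coreflective.
\end{proposition}

\begin{proof}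
It is wide by definition. The image of a map between objects of $\mathcal X$ is the kernel of the map onto the cokernel, so it lies in $\mathcal X$.

\emph{Step 1: a set of generators.} Let $\kappa$ be an infinite cardinal with $\kappa\ge|k|$ and $\kappa\ge|M|$. Let $\mathcal G$ be a set of representatives of the isomorphism classes of modules in $\mathcal X$ of cardinality $\le\kappa$. Up to isomorphism, $\mathcal G$ is closed under coproducts of at most $\kappa$ objects. Let $\mathcal Y$ be the class of those $X\in\mathcal X$ such that every element of $X$ lies in the image of a map $G\to X$ with $G\in\mathcal G$. We claim that $\mathcal Y=\mathcal X$. The class $\mathcal Y$ contains $M$ and is closed under isomorphisms, so it suffices to check the four closure properties.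

\emph{Cokernels.} If $X'\in\mathcal Y$ and $X'\to C$ is surjective, lift an element of $C$ to $X'$ and compose a map $G\to X'$ that hits the lift with $X'\to C$.

\emph{Coproducts.} An element of $\bigoplus X_i$ has finitely many nonzero components, and a finite coproduct of objects of $\mathcal G$ is isomorphic to an object of $\mathcal G$.

\emph{Kernels.} Let $f\colon X\to X'$ be a map in $\mathcal Y$ and let $a\in\ker f$. Choose $g\colon G\to X$ with $G\in\mathcal G$ and $a=g(y)$. Then $\ker(fg)$ lies in $\mathcal X$, has cardinality $\le\kappa$, contains $y$, and is mapped by $g$ into $\ker f$ with $y\mapsto a$.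

\emph{Extensions.} Let $0\to X'\to X\to X''\to0$ be exact with $X',X''\in\mathcal Y$; we regard $X'$ as a submodule of $X$. Let $b\in X$ have image $c\in X''$. Choose $g\colon G\to X''$ with $G\in\mathcal G$ and $g(y)=c$. The map $g$ need not lift to $X$, so we pass to a presentation $0\to J\to F\xrightarrow{\pi}G\to0$ with $F$ free and $|F|\le\kappa$, which exists because $|\Lambda|,|G|\le\kappa$. Lift $g\pi$ to $\varphi\colon F\to X$. Then $\varphi(J)\subseteq X'$. Each of the at most $\kappa$ elements of $\varphi(J)$ lies in the image of a map from an object of $\mathcal G$ to $X'$. Taking the coproduct, we obtain $G'\in\mathcal G$ and $q\colon G'\to X'$ with $\varphi(J)\subseteq q(G')$. Since $\Lambda$ is hereditary, $J$ is projective, so $\varphi|_J=q\psi$ for some $\psi\colon J\to G'$. Let $Z$ be the pushout of $F\hookleftarrow J\xrightarrow{\psi}G'$. It sits in an exact sequence $0\to G'\to Z\to G\to0$, so $Z\in\mathcal X$ and $|Z|\le\kappa$. The maps $q$ and $\varphi$ induce a map $Z\to X$ whose image contains $\varphi(F)$. Choose $w\in F$ with $\pi(w)=y$. Then $b-\varphi(w)$ maps to $c-g(y)=0$, so it lies in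 $X'$, and hence in the image of a map $G''\to X'$ with $G''\in\mathcal G$. Thus $b$ lies in the image of $Z\oplus G''\to X$.

This proves the claim. In particular, every object of $\mathcal X$ is a quotient of a coproduct of objects of $\mathcal G$.

\emph{Step 2: the right adjoint.} Let $N$ be a module and let
$$\rho\colon Q=\bigoplus_{G\in\mathcal G}G^{(\operatorname{Hom}(G,N))}\to N$$
be the map whose component at $g\in\operatorname{Hom}(G,N)$ is $g$. Then $Q\in\mathcal X$. Let $U$ be the sum of all submodules of $\ker\rho$ that belong to $\mathcal X$. It is the image of the map from their coproduct to $Q$, so $U\in\mathcal X$. Put $r(N)=Q/U\in\mathcal X$, and let $\bar\rho\colon r(N)\to N$ be the induced map.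

\emph{Uniqueness of factorizations.} Let $f\colon X\to r(N)$ with $X\in\mathcal X$ and $\bar\rho f=0$. Then $\operatorname{Im}f\in\mathcal X$ has the form $U'/U$ with $U\subseteq U'\subseteq\ker\rho$. As an extension of $U'/U$ by $U$, the module $U'$ lies in $\mathcal X$. So $U'=U$ and $f=0$.

\emph{Existence of factorizations.} Let $f\colon X\to N$ with $X\in\mathcal X$. By Step~1 there is an epimorphism $p\colon\bigoplus_jG_j\to X$ with $G_j\in\mathcal G$. Each component $G_j\to N$ of $fp$ is a component of $\rho$, so $fp=\bar\rho g$ for some $g\colon\bigoplus_jG_j\to r(N)$. We have $\ker p\in\mathcal X$ and $\bar\rho g|_{\ker p}=0$, so $g|_{\ker p}=0$ by uniqueness. Hence $g=g'p$ for some $g'\colon X\to r(N)$, and $f=\bar\rho g'$ because $p$ is surjective.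
\end{proof}

\begin{remark}\label{rem:smallest}
A coreflective subcategory $\mathcal W$ is closed under coproducts. Indeed, let $N=\bigoplus W_i$ with $W_i\in\mathcal W$, and let $\bar\rho\colon r(N)\to N$ be the universal map. The inclusions $W_i\to N$ factor through $\bar\rho$ and give $s\colon N\to r(N)$ with $\bar\rho s=1$; then $\bar\rho(s\bar\rho)=\bar\rho$, so $s\bar\rho=1$ by uniqueness, and $N\cong r(N)$. Thus $\mathcal X(M)$ is the smallest wide coreflective subcategory that contains $M$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The subcategory $\mathcal X=\mathcal X(L_h)$ is wide and coreflective by Proposition~\ref{prop:coref}. Let $E=E_{h,\ell}$ with $\ell$ admissible. By Proposition~\ref{prop:E} and Lemma~\ref{lem:closure}, $\mathcal X\subseteq{}^{\perp_{0,1}}\{E\}$. Since $\operatorname{Hom}(E,E)\ne0$, we have $E\notin\mathcal X$, so $\mathcal X\ne\Lambda\text{-}\mathrm{Mod}$. Suppose that $\mathcal X={}^{\perp_{0,1}}\mathcal P$ for a class $\mathcal P$ of pure-injective modules. Each $Y\in\mathcal P$ satisfies $L_h\perp Y$, so $Y=0$ by Proposition~\ref{prop:pi}. Then ${}^{\perp_{0,1}}\mathcal P=\Lambda\text{-}\mathrm{Mod}$,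 a contradiction.
\end{proof}

\section{Telling the modules $L_h$ apart}\label{sec:many}

Pure-injective modules cannot separate the categories $\mathcal X(L_h)$, but the modules $E_{h,\ell}$ can, if we use the freedom in the choice of $\ell$.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
If $h\sim h'$, then $L_{h'}\cong L_h$ by Lemma~\ref{lem:move}, and if $L_{h'}\cong L_h$, then $L_{h'}\in\mathcal X(L_h)$. It remains to show that $h\not\sim h'$ implies $L_{h'}\notin\mathcal X(L_h)$. Since $\mathcal X(L_h)\subseteq{}^{\perp_{0,1}}\{E_{h,\ell}\}$ for every admissible $\ell$, it suffices to find an admissible $\ell$ with $L_{h'}\not\perp E_{h,\ell}$. Let $A$ and $R_\lambda$ be formed from $h$ as in Section~\ref{sec:E}, and put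
$$\Delta^+=\{\lambda\in k:h(\lambda)>h'(\lambda)\},\qquad \Delta^-=\{\lambda\in k:h'(\lambda)>h(\lambda)\}.$$

\emph{Case 1: $\Delta^+$ is infinite.} We construct a nonzero map $L_{h'}\to E_{h,\ell}$. At a point $\lambda\in\Delta^+$ the chain of equations of $D_{h'}$ is shorter than $h(\lambda)$, so it no longer forces $u_\lambda=0$. This gives a nonzero solution of the homogeneous system in $A$, and we then choose $\ell$ so that the solution lies in $H$.

Let $w\in A$ have components $w_\lambda=t^{h(\lambda)-1}$ for $\lambda\in\Delta^+$ and $w_\lambda=0$ otherwise. For $(\lambda,s)\in B_{h'}$ define $y_{\lambda,s}\in A$ as follows. Its component in $A^\lambda$ is $(x-\lambda)^{-s}$ applied to the component of $w$ in $A^\lambda$. Its component in $R_\lambda$, if $\lambda\in\operatorname{supp}h$, is $t^{h(\lambda)-1-s}$ for $\lambda\in\Delta^+$, where $s\le h'(\lambda)\le h(\lambda)-1$, and is $0$ for $\lambda\notin\Delta^+$. Then $(x-\lambda)y_{\lambda,s}=y_{\lambda,s-1}$ with $y_{\lambda,0}=w$.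

Let $A_0=\bigoplus_\lambda R_\lambda\subseteq A$ and $W=A/A_0$. For $\mu\in k$ we have $W\cong A^\mu/(A^\mu\cap A_0)$, and both $x-\mu$ and its inverse on $A^\mu$ act componentwise and so preserve $A^\mu\cap A_0$. Hence $x-\mu$ acts bijectively on $W$. As $k$ is algebraically closed, every nonzero polynomial acts bijectively, and $W$ is a vector space over $K=k(x)$. The image $\bar w$ of $w$ is nonzero because $\Delta^+$ is infinite, and the image of $y_{\lambda,s}$ is $(x-\lambda)^{-s}\bar w$. The functions $(x-\lambda)^{-s}$ are linearly independent over $k$, so the $y_{\lambda,s}$ are linearly independent modulo $A_0$. Therefore there is a linear form $\ell$ on $A$ that is the coefficient of $t^{h(\lambda)-1}$ on each $R_\lambda$ and vanishes on all $y_{\lambda,s}$. This $\ell$ is admissible, all $y_{\lambda,s}$ lie in $H$, and $(w,(y_{\lambda,s}))$ is a nonzero element of $\ker D_{h'}\cong\operatorname{Hom}(L_{h'},E_{h,\ell})$.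

\emph{Case 2: $\Delta^+$ is finite.} Now we move finitely many poles of $h'$ to make it comparable with $h$, and then extract some $S_\mu$ from the quotient. Let $m=\sum_{\Delta^+}(h-h')<\infty$ and $n=\sum_{\Delta^-}(h'-h)\le\infty$. Define $h''\colon k\to\mathbb N_0$ as follows.
\begin{itemize}
\item If $n\ge m$, decrease $h'$ at finitely many points of $\Delta^-$ by a total amount $m$, keeping it $\ge h$ there, and raise it to $h$ on $\Delta^+$. Then $h''\ge h$.
\item If $n<m$, then $\Delta^-$ is finite. Lower $h'$ to $h$ on $\Delta^-$, and raise it on $\Delta^+$ by a total amount $n$, keeping it $\le h$ there. Then $h''\le h$.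
\end{itemize}
In both cases $h''\sim h'$, so $L_{h''}\cong L_{h'}$, and $h''\ne h$ because $h\not\sim h'$. Let $\ell$ be any admissible form, let $E=E_{h,\ell}$, and suppose that $L_{h''}\perp E$. Let $h_1\le h_2$ be the functions $h,h''$ in increasing order, and choose $\mu$ with $h_1(\mu)<h_2(\mu)$. By Lemma~\ref{lem:quot}, $S_\mu$ is the cokernel of an endomorphism of a direct summand of the cokernel of $L_{h_1}\hookrightarrow L_{h_2}$. Both $L_{h_1}$ and $L_{h_2}$ lie in ${}^{\perp_{0,1}}\{E\}$, so $S_\mu\perp E$ by Lemma~\ref{lem:closure}. This contradicts Proposition~\ref{prop:E}.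

\emph{Incomparability and counting.} If $\mathcal X(L_{h'})\subseteq\mathcal X(L_h)$, then $L_{h'}\in\mathcal X(L_h)$, so $h\sim h'$. It remains to count the classes of $\sim$. There are $2^{|k|}$ functions $k\to\{0,1\}$, and only $|k|$ of them have finite sum, since the infinite set $k$ has $|k|$ finite subsets. So $2^{|k|}$ of them have infinite sum. Each class has at most $|k|$ elements, since there are $|k|$ finitely supported functions $k\to\mathbb Z$. If $c$ is the number of classes, then $c\cdot|k|\ge2^{|k|}>|k|$, so $c\ge2^{|k|}$. Finally $c\le\aleph_0^{|k|}=2^{|k|}$.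
\end{proof}

\section{Finite sum and poles of unbounded order}\label{sec:boundary}

We prove Theorem~\ref{thm:boundary}. A function $h\colon\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ has finite sum, or takes the value $\infty$, or has finite values and infinite sum. The third case reduces to Theorem~\ref{thm:main}. In the other two we compute $\mathcal X(L_h)$.

\subsection*{Finite sum}
Here $L_h\cong P_n$. The orthogonal of $P_0$ can be read off from~\eqref{eq:std}, and a reflection functor that sends $P_n$ to $P_{n-1}$ reduces the general case to this one.

For a module $X$ define $\sigma_X\colon X_1^2\to X_2$ by $\sigma_X(a,b)=\alpha a-\beta b$ and $\iota_X\colon X_1\to X_2^2$ by $\iota_X(y)=(\beta y,\alpha y)$. Let $\mathcal S$ be the subcategory of modules with $\sigma_X$ surjective and $\mathcal I$ the subcategory of modules with $\iota_X$ injective. Both are closed under coproducts and, by the snake lemma, under extensions. For $X\in\mathcal S$ put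
$$X^+=(\ker\sigma_X,\ X_1;\ \mathrm{pr}_2,\ \mathrm{pr}_1).$$
The map $\iota_{X^+}$ is the inclusion $\ker\sigma_X\subseteq X_1^2$, so $X^+\in\mathcal I$.

\begin{lemma}\label{lem:reflect}
The functor $X\mapsto X^+$ is an equivalence $\mathcal S\to\mathcal I$ that commutes with coproducts. For $X,Y\in\mathcal S$ we have $X\perp Y$ if and only if $X^+\perp Y^+$. For $n\ge1$ we have $P_n\in\mathcal S$ and $P_n^+\cong P_{n-1}$.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be the category of pairs $(V,U)$ with $V$ a vector space and $U\subseteq V^2$ a subspace; a morphism $(V,U)\to(V',U')$ is a linear map $\varphi\colon V\to V'$ with $(\varphi\oplus\varphi)(U)\subseteq U'$. Such a pair gives an exact sequence $0\to U\to V^2\to W\to0$ with $W=V^2/U$, and two modules: the module $(V,W;\ v\mapsto[(v,0)],\ v\mapsto-[(0,v)])$ in $\mathcal S$, whose map $\sigma$ is the projection $V^2\to W$, and the module $(U,V;\mathrm{pr}_2,\mathrm{pr}_1)$ in $\mathcal I$, whose map $\iota$ is the inclusion $U\to V^2$. Every $X\in\mathcal S$ arises, up to isomorphism, from $(X_1,\ker\sigma_X)$, and every $Y\in\mathcal I$ from $(Y_2,\operatorname{Im}\iota_Y)$.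 A homomorphism of modules of either kind is determined by its component $\varphi\colon V\to V'$, and a linear map $\varphi$ is such a component if and only if $(\varphi\oplus\varphi)(U)\subseteq U'$. So both functors from $\mathcal U$ are equivalences, and $X\mapsto X^+$ is the resulting equivalence $\mathcal S\to\mathcal I$. Kernels commute with coproducts, so it does too.

A complex $0\to Y\to Z\to X\to0$ in $\mathcal S$ gives a short exact sequence of complexes of vector spaces, with terms the $U$-row, the $V^2$-row and the $W$-row. The complex is exact if and only if the $V$-row and the $W$-row are exact, and its image under $+$ is exact if and only if the $U$-row and the $V$-row are exact. By the long exact homology sequence these conditions agree. Since $\mathcal S$ and $\mathcal I$ are closed under extensions, the extensions of $X$ by $Y$ correspond to the extensions of $X^+$ by $Y^+$, and split ones to split ones. Hence $\operatorname{Ext}^1(X,Y)=0$ if and only if $\operatorname{Ext}^1(X^+,Y^+)=0$, and $\operatorname{Hom}(X,Y)\cong\operatorname{Hom}(X^+,Y^+)$.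

For $n\ge1$ every polynomial of degree $\le n$ is $a-xb$ with $a$ constant and $\deg b\le n-1$, so $P_n\in\mathcal S$. The kernel of $\sigma_{P_n}$ is $\{(xb,b):\deg b\le n-2\}$, on which $\mathrm{pr}_2$ gives $b$ and $\mathrm{pr}_1$ gives $xb$. So $P_n^+\cong P_{n-1}$.
\end{proof}

\begin{proposition}\label{prop:Pn}
The class ${}^{\perp_{0,1}}\{I\}$ consists of the coproducts of copies of $P_0$, and for $n\ge1$ the class ${}^{\perp_{0,1}}\{P_{n-1}\}$ consists of the coproducts of copies of $P_n$. Moreover $\operatorname{End}(P_n)=k$ for all $n\ge0$.
\end{proposition}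

\begin{proof}
By Lemma~\ref{lem:reflect}, $\operatorname{End}(P_n)\cong\operatorname{End}(P_{n-1})\cong\dots\cong\operatorname{End}(P_0)=k$. We saw in Section~\ref{sec:prelim} that $X\perp I$ if and only if $X_1=0$, which means that $X$ is a coproduct of copies of $P_0$.

Let $n=1$. For $A=X$ and $Y=P_0$ the map $d$ in~\eqref{eq:std} is $X_2^*\to(X_1^*)^2$, $\varphi\mapsto(\varphi\alpha,-\varphi\beta)$, the dual of $\sigma_X$. So $X\perp P_0$ if and only if $\sigma_X$ is bijective. This holds if and only if, for a basis $(a_j)_{j\in J}$ of $X_1$, the elements $\alpha a_j,\beta a_j$ form a basis of $X_2$, that is, $X\cong P_1^{(J)}$.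

Let $n\ge2$ and assume the claim for $n-1$. If $X\notin\mathcal S$, choose a nonzero linear form $\varphi$ on $X_2$ that vanishes on the image of $\sigma_X$. Then $\varphi_1=0$ and $\varphi_2(v)=\varphi(v)\cdot1$ define a nonzero map $X\to P_{n-1}$. So $X\perp P_{n-1}$ implies $X\in\mathcal S$. For $X\in\mathcal S$, Lemma~\ref{lem:reflect} and the inductive hypothesis show that $X\perp P_{n-1}$ if and only if $X^+\perp P_{n-2}$, if and only if $X^+\cong P_{n-1}^{(J)}\cong(P_n^{(J)})^+$ for some set $J$, if and only if $X\cong P_n^{(J)}$.
\end{proof}

\begin{remark}\label{rem:beilinson}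
Beilinson's theorem gives an equivalence $\mathbf R\mathrm{Hom}(\mathcal O\oplus\mathcal O(1),-)$ from the derived category of quasi-coherent sheaves on $\mathbb P^1$ to that of $\Lambda$-modules. It sends $\mathcal O(j)$ to $P_j=(H^0(\mathcal O(j-1)),H^0(\mathcal O(j)))$ for $j\ge0$ and $\mathcal O(-1)$ to $I[-1]$. In these terms the statement on $P_{n-1}$ is the statement on $I$ twisted by $\mathcal O(n)$.
\end{remark}

\subsection*{Poles of unbounded order}
If $h(p_0)=\infty$, then $\theta_{p_0}$ is bijective on $L_h$. The problem then moves from Kronecker modules to modules over a principal ideal domain of rational functions, where $L_h$ becomes a submodule of $K$ that generates all modules.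

\begin{proposition}\label{prop:inf}
Let $h\colon\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ with $h(p_0)=\infty$ for some $p_0$. Then $\mathcal X(L_h)={}^{\perp_{0,1}}\{S_q:h(q)=\infty\}$.
\end{proposition}

\begin{proof}
Let $\mathcal C={}^{\perp_{0,1}}\{S_q:h(q)=\infty\}$. By Lemma~\ref{lem:S}(b), $\mathcal C$ consists of the modules on which $\theta_q$ is bijective whenever $h(q)=\infty$.

\emph{The inclusion $\mathcal X(L_h)\subseteq\mathcal C$.} Let $h(q)=\infty$. If $q=\infty$, then $L_1=L_2$ and $\theta_q$ is the identity. If $q\in k$, then $\theta_q$ is multiplication by $x-q$; division by $x-q$ raises $v_\infty$ by one, changes $v_q$, on which there is no condition, and preserves the other valuations, so it maps $L_2$ into $L_1$. Hence $L_h\in\mathcal C$, and Lemma~\ref{lem:closure} applies.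

\emph{The ring $R$.} Choose a coordinate $\xi$ on $\mathbb P^1(k)\setminus\{p_0\}$ and elements $\pi_q\in k[\xi]$ for $q\ne p_0$ as follows:
\begin{itemize}
\item if $p_0=\infty$, then $\xi=x$ and $\pi_q=\xi-q$;
\item if $p_0\in k$, then $\xi=(x-p_0)^{-1}$, $\pi_\infty=\xi$, and $\pi_\nu=1+(p_0-\nu)\xi=(x-\nu)/(x-p_0)$ for $\nu\in k\setminus\{p_0\}$.
\end{itemize}
In both cases $K=k(\xi)$, the $\pi_q$ are, up to scalars, all the polynomials of degree $1$ in $\xi$, each occurring once, and $v_q(\pi_q)=1$, $v_{q'}(\pi_q)=0$ for $q'\ne q,p_0$. So every nonzero $f\in K$ is a scalar multiple of $\prod_{q\ne p_0}\pi_q^{v_q(f)}$. Let $T=\{q:h(q)<\infty\}$, a set that does not contain $p_0$, and let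
$$R=k[\xi][\pi_q^{-1}:q\ne p_0,\ h(q)=\infty]=\{f\in K:v_q(f)\ge0\text{ for all }q\in T\}.$$
As a localization of $k[\xi]$, the ring $R$ is a principal ideal domain whose nonzero prime ideals are the $(\pi_q)$ with $q\in T$. For $q\in T$ the localization $R_q$ of $R$ at $(\pi_q)$ is the valuation ring $\{f\in K:v_q(f)\ge0\}$, and $R/(\pi_q)=k$.

\emph{From $R$-modules to $\mathcal C$.} For an $R$-module $V$ put $\Phi(V)=(V,V;1,\xi)$ if $p_0=\infty$ and $\Phi(V)=(V,V;\xi,1+p_0\xi)$ if $p_0\in k$. The functor $\Phi$ is exact and commutes with coproducts. Every $X\in\mathcal C$ is isomorphic to some $\Phi(V)$. Indeed, let $\xi$ act on $X_2$ as $\beta\alpha^{-1}$ if $p_0=\infty$ and as $\alpha\theta_{p_0}^{-1}$ if $p_0\in k$. Then $\pi_q$ acts as $\theta_q\theta_{p_0}^{-1}$; for $p_0,\nu\in k$ this follows from $\theta_\nu=\theta_{p_0}+(p_0-\nu)\alpha$. This map is bijective if $h(q)=\infty$, so $X_2$ is an $R$-module, and $(\theta_{p_0},\mathrm{id})\colon X\to\Phi(X_2)$ is an isomorphism. For $X=L_h$ the element $\xi$ acts as multiplication by the function $\xi$, so $L_h\cong\Phi(N)$ for the $R$-submodule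
$$N=L_2=\{f\in K:v_q(f)\ge-h(q)\text{ for all }q\in T\}$$
of $K$. Let $\mathcal V$ be the class of $R$-modules $V$ with $\Phi(V)\in\mathcal X(L_h)$. It contains $N$ and is closed under isomorphisms, kernels, cokernels, extensions and coproducts. It suffices to show that $R\in\mathcal V$: then $\mathcal V$ contains all free modules, every $R$-module is the cokernel of a map between free modules, and so $\mathcal C\subseteq\mathcal X(L_h)$.

\emph{The module $R$ lies in $\mathcal V$.} If $T=\emptyset$, then $N=K=R$. Let $T\ne\emptyset$ and $q\in T$. The function $\pi_q^{-h(q)}$ lies in $N$, since its only possible poles are at $q$, of order $h(q)$, and at $p_0$, where there is no condition; this is where $h(p_0)=\infty$ is used. As $N\subseteq\pi_q^{-h(q)}R_q$, the localization of $N$ at $(\pi_q)$ is $N_q=\pi_q^{-h(q)}R_q$. We build $R$ from $N$ in four steps.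
\begin{enumerate}
\item The map $N\to R_q/\pi_qR_q=R/(\pi_q)$ that sends $f$ to the class of $\pi_q^{h(q)}f$ is surjective, and its kernel $\{f\in N:v_q(f)\ge1-h(q)\}$ equals $\pi_qN$. So $R/(\pi_q)$ is the cokernel of $\pi_q\colon N\to N$ and lies in $\mathcal V$. By induction on $j$, the extensions $0\to R/(\pi_q)\to R/(\pi_q^{j+1})\to R/(\pi_q^j)\to0$ give $R/(\pi_q^j)\in\mathcal V$.
\item The module $K/R_q$ is the union of the chain of submodules $M_j=\pi_q^{-j}R_q/R_q\cong R/(\pi_q^j)$. The union is the cokernel of the endomorphism of $\bigoplus_jM_j$ that sends $a\in M_j$ to the difference of $a$ and its image in $M_{j+1}$. So $K/R_q\in\mathcal V$.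
\item A torsion module over a principal ideal domain is the direct sum of its primary components, which are its localizations at the nonzero primes. Hence $K/N\cong\bigoplus_{q\in T}K/N_q$, and $K/N_q\cong K/R_q$ via multiplication by $\pi_q^{h(q)}$. So $K/N\in\mathcal V$, and $K\in\mathcal V$ as an extension of $K/N$ by $N$.
\item By the same fact $K/R\cong\bigoplus_{q\in T}K/R_q\in\mathcal V$, and $R$ is the kernel of $K\to K/R$. \qedhere
\end{enumerate}
\end{proof}

For $h(\infty)=\infty$ and $h=0$ on $k$ we have $L_h=(k[x],k[x];1,x)$ and $R=N=k[x]$, and the proposition recovers the third item of the list in the introduction.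

\begin{proof}[Proof of Theorem~\ref{thm:boundary}]
Suppose that $\sum h=n<\infty$. Then $L_h\cong P_n$ by Lemma~\ref{lem:move}. Put $Y=P_{n-1}$ if $n\ge1$ and $Y=I$ if $n=0$. By Proposition~\ref{prop:Pn}, the class ${}^{\perp_{0,1}}\{Y\}$ consists of the coproducts of copies of $P_n$, so it is contained in $\mathcal X(P_n)$. It contains $P_n$, so it contains $\mathcal X(P_n)$ by Lemma~\ref{lem:closure}. Thus $\mathcal X(L_h)={}^{\perp_{0,1}}\{Y\}$. The module $Y$ is finite-dimensional with $\operatorname{End}(Y)=k$, hence indecomposable and pure-injective.

Suppose that $h(p)=\infty$ for some $p$. Then $\mathcal X(L_h)={}^{\perp_{0,1}}\{S_q:h(q)=\infty\}$ by Proposition~\ref{prop:inf}. The modules $S_q$ are finite-dimensional with $\operatorname{End}(S_q)=k$, hence indecomposable and pure-injective.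

Suppose finally that $h$ has finite values and $\sum h=\infty$. Choose $\lambda_0\in k$ and put $h^\circ=h+h(\infty)(\delta_{\lambda_0}-\delta_\infty)$. Then $h^\circ(\infty)=0$, so $h^\circ$ is a function $k\to\mathbb N_0$ with $\sum h^\circ=\infty$, and $L_h\cong L_{h^\circ}$ by Lemma~\ref{lem:move}. By Theorem~\ref{thm:main}, $\mathcal X(L_h)$ is not of the form ${}^{\perp_{0,1}}\mathcal P$ for any class $\mathcal P$ of pure-injective modules.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHS}
Lidia Angeleri H\"ugel and Francesco Sentieri,
\emph{Wide coreflective subcategories and torsion pairs},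
arXiv:2304.00845 (2023).

\bibitem{Warfield}
R.~B. Warfield,
\emph{Purity and algebraic compactness for modules},
Pacific J. Math. \textbf{28} (1969).

\end{thebibliography}
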